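# Differentiating a subordination chain in time: Loewner fields on the ball of a reflexive Banach space

## 1. A generalized limit for bounded sequences in a reflexive space

Throughout, $X\ne\{0\}$ is a reflexive complex Banach space, $\mathbb B$ is its open unit ball, and $\overline{\mathbb B}_r=\{z\in X:\|z\|\le r\}$ for $r\in(0,1)$. We write $L(X)$ for the bounded linear operators on $X$; "a.e." refers to Lebesgue measure.

Fix a linear functional $\mathrm{LIM}:\ell^\infty\to\mathbb C$ of norm $1$ which is positive and extends the ordinary limit. A Banach limit is one choice; the limit along a free ultrafilter is another. Positivity makes $\mathrm{LIM}$ real on real sequences, so $\operatorname{Re}\mathrm{LIM}\,a_n=\mathrm{LIM}\operatorname{Re}a_n$.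

Let $(x_n)$ be a bounded sequence in $X$. The map $l\mapsto\mathrm{LIM}\,l(x_n)$ is linear on $X^*$ and bounded by $\sup_n\|x_n\|$, so it is an element of $X^{**}$. Since $X^{**}=X$, there is exactly one vector $\Lambda(x_n)\in X$ with
$$l(\Lambda(x_n))=\mathrm{LIM}\,l(x_n)\qquad\text{for all }l\in X^*.$$
For example, in $\ell^2(\mathbb N)$ with unit vectors $e_n$ we have $l(e_n)\to0$ for each $l$, so $\Lambda(e_n)=0$ although $(e_n)$ has no norm limit.

We use two standard facts about holomorphic maps. A map is holomorphic if near each point it is the sum of a uniformly convergent series of continuous homogeneous polynomials, its Taylor terms.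

**(H) Cauchy estimates.** If $F$ is holomorphic and $\|F\|\le C$ on the ball of radius $\rho$ about $\xi$, then its Taylor terms at $\xi$ satisfy $\|P_k(y)\|\le C\rho^{-k}\|y\|^k$. In particular $\|DF(\xi)\|\le C/\rho$ and $\|D^2F(\xi)(y,y)\|\le 2C\rho^{-2}\|y\|^2$.

**(S) Schwarz lemma.** If $F:\mathbb B\to X$ is holomorphic, its Taylor terms at $0$ of order less than $k$ vanish, and $\|F\|\le C$ on $\overline{\mathbb B}_r$, then $\|F(w)\|\le C\|w\|^k/r^k$ on $\overline{\mathbb B}_r$. Indeed, for $\|x\|=\|l\|=1$ the function $l(F(\zeta x))/\zeta^k$ is holomorphic in the unit disc and is bounded by $C/r^k$ on $|\zeta|\le r$, by the maximum principle. For $F:\mathbb B\to\mathbb B$ with $F(0)=0$, letting $r\to1$ gives $\|F(w)\|\le\|w\|$ and $\|DF(0)\|\le1$.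

**Lemma 1.** (i) $\Lambda:\ell^\infty(\mathbb N,X)\to X$ is linear with $\|\Lambda\|\le1$. (ii) If $x_n\to x$ in norm, then $\Lambda(x_n)=x$. (iii) If $F_n:\mathbb B\to X$ are holomorphic and $\sup_n\sup_{\|z\|\le r}\|F_n(z)\|<\infty$ for each $r\in(0,1)$, then $F(z)=\Lambda((F_n(z))_n)$ is holomorphic on $\mathbb B$, and $DF(z)y=\Lambda((DF_n(z)y)_n)$.

*Proof.* (i) and (ii) are immediate from the definition. For (iii), let $z_0\in\mathbb B$, choose $\rho>0$ with $r:=\|z_0\|+\rho<1$, and let $C$ bound all $F_n$ on $\overline{\mathbb B}_r$. Let $P_k^{(n)}$ be the $k$-th Taylor term of $F_n$ at $z_0$. By (H), $\|P_k^{(n)}(y)\|\le C\rho^{-k}\|y\|^k$ for all $n$. By polarization, the symmetric $k$-linear map $B_k^{(n)}$ that generates $P_k^{(n)}$ has norm at most $\frac{k^k}{k!}C\rho^{-k}$, again for all $n$. Hence $(y_1,\dots,y_k)\mapsto\Lambda\big((B_k^{(n)}(y_1,\dots,y_k))_n\big)$ is a bounded $k$-linear map, and $P_k(y)=\Lambda((P_k^{(n)}(y))_n)$ is a continuous $k$-homogeneous polynomial.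 For $\|y\|\le\rho/2$ we have, for all $n$, $\|F_n(z_0+y)-\sum_{k\le N}P_k^{(n)}(y)\|\le C\sum_{k>N}2^{-k}=C2^{-N}$. Applying $\Lambda$ gives $\|F(z_0+y)-\sum_{k\le N}P_k(y)\|\le C2^{-N}$. So $F$ is a uniformly convergent power series near $z_0$, and its linear term is $y\mapsto\Lambda((DF_n(z_0)y)_n)$. $\square$

Here is what $\Lambda$ is for. Suppose a family of holomorphic maps $v(\cdot,s,t):\mathbb B\to\mathbb B$, $0\le s\le t$, is given with $v(z,s,s)=z$, and we want to find a time-dependent vector field $-h$ whose flow it is. We will put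
$$h(z,t)=\Lambda\big((q_n(z,t))_n\big),\qquad q_n(z,t)=n\big(z-v(z,t,t+\tfrac1n)\big).\tag{1}$$
This is defined at every $z$ and every $t$ at once, and Lemma 1(iii) makes it holomorphic in $z$. The next two sections explain why we need such a field, and why an ordinary limit does not suffice.

## 2. Chains, Herglotz fields, parametric representation

For $x\ne0$ let $T(x)=\{l_x\in X^*: l_x(x)=\|x\|,\ \|l_x\|=1\}$. It is nonempty by Hahn–Banach, $T(\lambda x)=T(x)$ for $\lambda>0$, and $e^{-i\theta}l\in T(e^{i\theta}x)$ if $l\in T(x)$. In a Hilbert space $T(x)$ has one element, $\langle\cdot,x\rangle/\|x\|$. In $\mathbb C^2$ with the maximum norm and $x=(1,1)$, it consists of the functionals $\alpha x_1+\beta x_2$ with $|\alpha|+|\beta|=1=\alpha+\beta$, that is, $\alpha,\beta\ge0$, $\alpha+\beta=1$.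

For $A\in L(X)$ put
$$m=m(A)=\inf\{\operatorname{Re} l_x(Ax):\|x\|=1,\ l_x\in T(x)\},\qquad k_+=k_+(A)=\lim_{t\to\infty}\frac{\log\|e^{tA}\|}{t}.$$
The number $k_+(A)$ is the maximum of $\operatorname{Re}\lambda$ over the spectrum of $A$. For instance, on Euclidean $\mathbb C^2$ let $A=\begin{pmatrix}1&b\\0&1\end{pmatrix}$. Then $k_+=1$, and $\operatorname{Re}\langle Ax,x\rangle=1+\operatorname{Re}(bx_2\bar x_1)$ on the unit sphere, so $m=1-|b|/2$. Here $k_+<2m$ means $|b|<1$.

**Definition (chain).** An $A$-normalized univalent subordination chain is a mapping $f:\mathbb B\times[0,\infty)\to X$ such that each $f(\cdot,t)$ is univalent (holomorphic and injective), $f(0,t)=0$, $Df(0,t)=e^{tA}$, and for $0\le s\le t$ there is a holomorphic Schwarz mapping $v(\cdot,s,t):\mathbb B\to\mathbb B$ with $v(0,s,t)=0$ and $f(z,s)=f(v(z,s,t),t)$. The maps $v$ are the transition mappings; they are unique because $f(\cdot,t)$ is injective.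

**Definition (Herglotz field).** A Herglotz vector field with $Dh(0,t)=A$ is a mapping $h:\mathbb B\times[0,\infty)\to X$ such that

- $h(z,\cdot)$ is strongly measurable for each $z\in\mathbb B$;
- there is a null set $E\subset[0,\infty)$ such that for $t\notin E$, $h(\cdot,t)$ is holomorphic, $h(0,t)=0$, $Dh(0,t)=A$, and $\operatorname{Re}l_z(h(z,t))\ge0$ for $z\in\mathbb B\setminus\{0\}$, $l_z\in T(z)$;
- for each $r\in(0,1)$, $T>0$ there is $K=K(r,T)>0$ with $\|h(z,t)\|\le K$ for $\|z\|\le r$, $t\in[0,T]\setminus E$.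

Strong measurability is more than measurability of all $l(h(z,\cdot))$. In $\ell^2([0,1])$ the map $t\mapsto e_t$ has $\langle e_t,x\rangle\ne0$ for only countably many $t$, so it is weakly measurable. But any two of its values are at distance $\sqrt2$, so off any null set its range is not separable, and it is not strongly measurable.

**Known result (Graham, Hamada, Kohr, Kohr, 2013).** Let $k_+(A)<2m(A)$ and let $h$ be a Herglotz vector field with $Dh(0,t)=A$. Then for $s\ge0$, $z\in\mathbb B$, the problem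
$$\frac{\partial v}{\partial t}=-h(v,t),\quad t\in[s,\infty)\setminus E_{s,z},\qquad v(z,s,s)=z,\tag{2}$$
with a null set $E_{s,z}$ depending only on $s$ and $z$, has a unique solution $v=v(z,s,t)$ with the following properties: $v(\cdot,s,t)$ is a univalent Schwarz mapping with $Dv(0,s,t)=e^{-(t-s)A}$; $v(z,s,\cdot)$ is Lipschitz on $[s,\infty)$ uniformly for $\|z\|\le r$, $r\in(0,1)$; the limit $\lim_{t\to\infty}e^{tA}v(z,s,t)=f(z,s)$ exists uniformly on each $\overline{\mathbb B}_r$; and $f(z,s)$ is an $A$-normalized univalent subordination chain.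

We call this $f$ the chain associated with $h$. A mapping $g:\mathbb B\to X$ has $A$-parametric representation if $g(z)=\lim_{t\to\infty}e^{tA}v(z,0,t)$, uniformly on each $\overline{\mathbb B}_r$, for the solution $v$ associated with some Herglotz vector field $h$ with $Dh(0,t)=A$.

So fields produce chains. The conjecture treated here, from Graham, Hamada, Kohr and Kohr, "Loewner PDE in infinite dimensions", arXiv:2309.13263 (2023), goes the other way: if $k_+(A)<2m(A)$ and an $A$-normalized univalent subordination chain satisfies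
$$(\ast)\qquad\text{for each }r\in(0,1)\text{ there is }M(r)>0\text{ with }\|e^{-tA}f(z,t)\|\le M(r)\text{ for }\|z\|\le r,\ t\ge0,$$
then $f(\cdot,0)$ has $A$-parametric representation. It is true, and we prove the following.

**Theorem A.** Let $A\in L(X)$ and let $f(z,t)$ be an $A$-normalized univalent subordination chain with transition mappings $v$. (Nothing is assumed on $k_+(A)$, nor $(\ast)$.) Then there is a Herglotz vector field $h$ with $Dh(0,t)=A$, with $E=\emptyset$ and $K(r,T)=\frac{4r}{(1-r)^2}\|A\|$, such that for all $s\ge0$, $z\in\mathbb B$, the map $v(z,s,\cdot)$ is Lipschitz on $[s,\infty)$, uniformly for $\|z\|\le r$, and $\partial v/\partial t=-h(v,t)$ for a.e. $t\ge s$, $v(z,s,s)=z$.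

(If $A=0$ the bound says $h=0$, and any positive constant serves as $K$.)

**Theorem B (the conjecture).** If $k_+(A)<2m(A)$ and the chain $f(z,t)$ satisfies $(\ast)$, then, with $h,v$ from Theorem A, $f(z,s)=\lim_{t\to\infty}e^{tA}v(z,s,t)$ uniformly on $\overline{\mathbb B}_r$ for all $r\in(0,1)$, $s\ge0$. In particular $f(\cdot,0)$ has $A$-parametric representation.

**Theorem C.** Let $k_+(A)<2m(A)$ and $J=\int_0^\infty\|e^{\sigma A}\|e^{-2m\sigma}\,d\sigma<\infty$. For an $A$-normalized univalent subordination chain $f(z,t)$ with transition mappings $v$, the following are equivalent: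

1. $(\ast)$ holds;
2. $(\ast)$ holds with $M(r)=r+8\|A\|J\,\dfrac{r^2}{(1-r)^4}$;
3. for some $\rho\in(0,1)$, with $\mu(t)=\sup_{\|z\|\le\rho}\|e^{-tA}f(z,t)\|\in[0,\infty]$, we have $\liminf_{t\to\infty}\|e^{tA}\|e^{-2mt}\mu(t)=0$;
4. $f(z,s)=\lim_{t\to\infty}e^{tA}v(z,s,t)$ for all $s\ge0$, $z\in\mathbb B$;
5. $f(z,t)$ is the chain associated by the Known result with some Herglotz vector field $h$ with $Dh(0,t)=A$.

Consequently a mapping has $A$-parametric representation if and only if it is the initial element $f(\cdot,0)$ of an $A$-normalized univalent subordination chain satisfying $(\ast)$. Condition 3 is sharp: "$\liminf=0$" cannot be replaced by boundedness.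

## 3. Three chains computed by hand

**Example 1 (dimension one).** Let $X=\mathbb C$, $A=1$, so $m=k_+=1$. Take $f(\zeta,t)=e^t\zeta/(1+\zeta)$. Solving $f(\zeta,s)=f(v,t)$ gives
$$v(\zeta,s,t)=\frac{e^{-(t-s)}\zeta}{1+(1-e^{-(t-s)})\zeta}.$$
Then $|v|\le|\zeta|$, and $e^tv(\zeta,s,t)\to e^s\zeta/(1+\zeta)=f(\zeta,s)$, as Theorem B predicts. Differentiating at $t=s$ gives the field $h(\zeta)=\zeta(1+\zeta)$, with $\operatorname{Re}\bar\zeta h\ge0$. For $X=\mathbb C$ and $A=1$ the condition $(\ast)$ is automatic: $e^{-t}f(\cdot,t)$ is univalent with derivative $1$ at $0$, so the classical growth theorem bounds it by $r/(1-r)^2$.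

**Example 2 (a shear).** Let $X=\mathbb C^2$ with Euclidean norm, $A=\mathrm{diag}(1,\lambda)$, $1\le\lambda<2$. Then $m=1$, $k_+=\lambda<2m$ and $\|e^{tA}\|=e^{\lambda t}$. For $a\in\mathbb C$ let $\Phi_a(w)=(w_1,w_2+aw_1^2)$, an automorphism of $\mathbb C^2$, and
$$F_a(z,t)=\Phi_a(e^{tA}z)=(e^tz_1,\ e^{\lambda t}z_2+ae^{2t}z_1^2).$$
Each $F_a(\cdot,t)$ is injective, $F_a(0,t)=0$, $DF_a(0,t)=e^{tA}$, and $F_a(e^{-(t-s)A}z,t)=F_a(z,s)$. So this is an $A$-normalized univalent subordination chain with $v(z,s,t)=e^{-(t-s)A}z$, whatever $a$ is. But $e^{tA}v(z,s,t)=e^{sA}z$, which is not $F_a(z,s)$ if $a\neq0$. The transition mappings do not see $a$, and without a growth condition the chain cannot be recovered from them. Here $e^{-tA}F_a(z,t)=(z_1,z_2+ae^{(2-\lambda)t}z_1^2)$, so $(\ast)$ fails for $a\ne0$.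

**Example 3 (a chain on a nonseparable space).** Let $I=[0,\infty)$, $X=\ell^2(I)$ and $A$ the identity. Let $a:\mathbb R\to\{0,1\}$ equal $1$ on $\bigcup_{k\ge0}(2^{-2k-1},2^{-2k}]$ and $0$ elsewhere. For $i\in I$ put
$$\beta_i(t)=\int_t^\infty e^{t-\sigma}a(\sigma-i)\,d\sigma\in[0,1],\qquad f(z,t)_i=\frac{e^tz_i}{1+\beta_i(t)z_i}.$$
The $k$-th Taylor term at $0$ is $(e^t(-\beta_i)^{k-1}z_i^k)_i$. Since $\sum_i|z_i|^{2k}\le\|z\|^{2k}$, its norm is at most $e^t\|z\|^k$; so $f(\cdot,t)$ is holomorphic on $\mathbb B$, with $\|e^{-t}f(z,t)\|\le\|z\|/(1-\|z\|)$, and $(\ast)$ holds. It is injective because each coordinate is a Möbius map of $z_i$, and $Df(0,t)=e^tI$. For $z_i\ne0$ we have $1/f(z,t)_i=e^{-t}/z_i+\int_t^\infty e^{-\sigma}a(\sigma-i)\,d\sigma$. Hence the transition mapping must be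
$$v(z,s,t)_i=\frac{e^{-(t-s)}z_i}{1+\gamma_iz_i},\qquad\gamma_i=\int_s^te^{s-\sigma}a(\sigma-i)\,d\sigma\in[0,1-e^{-(t-s)}].$$
It satisfies $|v_i|\le e^{-(t-s)}|z_i|/(1-(1-e^{-(t-s)}))=|z_i|$, so it maps $\mathbb B$ into $\mathbb B$; it is holomorphic for the same reason as $f$. We have a chain.

## 4. Null sets that depend on the point

The natural way to find $h$ is to differentiate: for fixed $z$, show that $q_n(z,t)=n(z-v(z,t,t+\frac1n))$ converges for a.e. $t$, and call the limit $h(z,t)$. We will indeed prove this a.e. convergence (Step 4 of Section 7). The exceptional null set, however, depends on $z$.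

If $X$ is separable this does no harm. The $q_n(\cdot,t)$ turn out to be bounded on each $\overline{\mathbb B}_r$ by a constant independent of $n$ and $t$, so by (H) they are equi-Lipschitz on smaller balls. Convergence on a countable dense set therefore gives convergence everywhere, outside a countable union of null sets.

If $X$ is not separable, the union over $z$ is uncountable and can be all of $[0,\infty)$. In Example 3, fix any $t\ge0$, take the index $i=t$ and $z=\zeta e_t$ with $0<|\zeta|<1$. Then $v(z,t,t+\frac1n)=\frac{e^{-1/n}\zeta}{1+\gamma_n\zeta}e_t$ with $\gamma_n=\int_0^{1/n}e^{-\sigma}a(\sigma)\,d\sigma$, so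
$$q_n(z,t)=\zeta\,\frac{n(1-e^{-1/n})+n\gamma_n\zeta}{1+\gamma_n\zeta}\,e_t.$$
Now $n\gamma_n-n\int_0^{1/n}a\to0$. For $n=2^{2k}$, $n\int_0^{1/n}a=2^{2k}\sum_{j\ge k}2^{-2j-1}=\frac23$. For $n=2^{2k+1}$, $n\int_0^{1/n}a=2^{2k+1}\sum_{j\ge k+1}2^{-2j-1}=\frac13$. So $q_n(z,t)$ has the two cluster points $\zeta(1+\frac23\zeta)e_t$ and $\zeta(1+\frac13\zeta)e_t$, and does not converge. No $t$ is good for all $z$ simultaneously.

Setting $h=0$ where the limit fails does not help. At time $t$ the sequence fails to converge whenever $z_t\ne0$. At $z=\frac12e_i$ with $i\ne t$ it converges, because $a(\cdot-i)$ is constant just to the right of $t$, and the limit is $\frac12(1+\frac c2)e_i\ne0$, where $c\in\{0,1\}$ is that constant. The patched field is nonzero at $\frac12e_i$ and zero at $\frac12e_i+\varepsilon e_t$ for all small $\varepsilon\neq0$, so it is not even continuous.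

The field (1) has no such defect. Here it assigns to $\zeta e_t$ the vector $(\zeta+\theta\zeta^2)e_t$ with $\theta=\mathrm{LIM}\,n\gamma_n$, which is holomorphic in $\zeta$. The price is that $\Lambda$ is not a limit, so two things need proof: strong measurability in $t$, and the differential equation. The second will be easy: at a point where the trajectory is differentiable, the relevant $q_n$ converges in norm, and $\Lambda$ agrees with norm limits. The a.e. convergence with $z$-dependent null sets will be used only for measurability, where such null sets are allowed.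

## 5. Differentiating norms, and polynomials with small numerical values

We use three tools.

**(F1)** A reflexive space has the Radon–Nikodým property. Hence a Lipschitz map from an interval into $X$ is differentiable a.e. and is the Bochner integral of its derivative (Diestel–Uhl, *Vector Measures*, 1977, Ch. III–IV; Kōmura, J. Math. Soc. Japan 19 (1967)). Some condition on the space is needed: in $L^1[0,1]$ the Lipschitz map $t\mapsto 1_{[0,t]}$ is nowhere differentiable on $(0,1)$, since its difference quotients $\frac1\varepsilon1_{[t,t+\varepsilon]}$ for $\varepsilon$ and $\varepsilon/2$ are at distance $1$.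

**(K)** If $u$ is $X$-valued, $u$ and $\|u\|$ are differentiable at $t$, and $u(t)\ne0$, then $\frac d{dt}\|u\|=\operatorname{Re}l(u'(t))$ for each $l\in T(u(t))$.

*Proof.* $\|u(t+\varepsilon)\|\ge\operatorname{Re}l(u(t+\varepsilon))=\|u(t)\|+\varepsilon\operatorname{Re}l(u'(t))+o(\varepsilon)$. Dividing by $\varepsilon>0$ gives "$\ge$", and dividing by $\varepsilon<0$ gives "$\le$". $\square$

**(F2)** (Harris, Amer. J. Math. 93 (1971), 1005–1019.) If $P:X\to X$ is a continuous $j$-homogeneous polynomial, $j\ge2$, and $|l_x(P(x))|\le c$ whenever $\|x\|=1$, $l_x\in T(x)$, then $\|P(x)\|\le j^{j/(j-1)}c\|x\|^j\le2jc\|x\|^j$.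

*Proof.* The second inequality holds since $j\le2^{j-1}$. For the first, enlarge $c$ if necessary so that $c>0$, and let $\|x\|=1$. The idea is that the hypothesis controls the norm growth of the flow of $\lambda P$ for every complex $\lambda$, and a Cauchy estimate in $\lambda$ recovers $P(x)$.

Let $u$ solve $u'=\lambda P(u)$, $u(0)=x$. Since $P$ is Lipschitz on bounded sets and $P(0)=0$, uniqueness shows that $u$ never vanishes. Put $y=\|u\|$, a locally Lipschitz function. For $l\in T(u)$, homogeneity gives $|l(P(u))|\le cy^j$. By (K), $y'\le c|\lambda|y^j$ a.e., so $(y^{1-j})'\ge-(j-1)c|\lambda|$ a.e. and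
$$y(t)\le\big(1-(j-1)c|\lambda|t\big)^{-1/(j-1)}.$$
If $|\lambda|<\frac1{(j-1)c}$, this is bounded on $[0,1]$. A bounded solution can be continued, so $u$ exists on $[0,1]$. Put $w(\lambda)=u(1)$.

The map $w$ is holomorphic. Fix $\rho_0<\frac1{(j-1)c}$, let $R$ bound all solutions with $|\lambda|\le\rho_0$ on $[0,1]$, and let $N$ and $L$ be a bound and a Lipschitz constant for $P$ on the ball of radius $R+1$. Choose $\tau=1/p$, $p\in\mathbb N$, with $\rho_0N\tau\le1$ and $\rho_0L\tau\le\frac12$. Assume that $u(k\tau)=a(\lambda)$ is holomorphic in $|\lambda|<\rho_0$. The Picard iterates $u_0=a(\lambda)$, $u_{n+1}(t)=a(\lambda)+\lambda\int_{k\tau}^tP(u_n)$ on $[k\tau,(k+1)\tau]$ stay in the ball of radius $R+1$, are holomorphic in $\lambda$, and converge uniformly to $u$. So $u((k+1)\tau)$ is holomorphic in $\lambda$, and $p$ steps give $w$.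

From $w(\lambda)=x+\lambda\int_0^1P(u)\,dt$ and $u\to x$ as $\lambda\to0$ we get $w'(0)=P(x)$. On $|\lambda|=\frac1{jc}$ we have $\|w(\lambda)\|\le(1-\frac{j-1}j)^{-1/(j-1)}=j^{1/(j-1)}$. Cauchy's estimate gives $\|P(x)\|\le jc\cdot j^{1/(j-1)}$. $\square$

## 6. Estimates for Schwarz mappings and Herglotz fields

In this section (F2) converts one-variable coefficient bounds, taken along slices, into norm bounds. The Taylor series at $0$ of a holomorphic map on $\mathbb B$ converges at every $z\in\mathbb B$, because $\zeta\mapsto F(\zeta z)$ is holomorphic for $|\zeta|<1/\|z\|$.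

**Lemma 2.** Let $v:\mathbb B\to\mathbb B$ be holomorphic with $v(0)=0$. Then $\|z-v(z)\|\le\frac{4r}{(1-r)^2}\|I-Dv(0)\|$ for $\|z\|\le r<1$.

So the linear part alone controls the distance from $v$ to the identity. It is this lemma that turns the normalization of a chain into Lipschitz estimates in time.

*Proof.* Write $v(z)=Dv(0)z+\sum_{j\ge2}P_j(z)$. For $\|x\|=1$, $l\in T(x)$, put
$$\psi(\zeta)=\frac{l(v(\zeta x))}\zeta=a_0+\sum_{j\ge2}l(P_j(x))\zeta^{j-1},\qquad a_0=l(Dv(0)x).$$
By (S), $|\psi|\le1$ on the unit disc. The coefficients of such a function satisfy $|a_k|\le1-|a_0|^2$ for $k\ge1$ (average over rotations by $k$-th roots of unity to reduce to $k=1$, which is the Schwarz–Pick inequality at $0$). Hence, since $l(x)=1$,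
$$|l(P_j(x))|\le1-|a_0|^2\le2(1-|a_0|)\le2|1-a_0|=2|l(x-Dv(0)x)|\le2\|I-Dv(0)\|.$$
By (F2), $\|P_j(z)\|\le4j\|I-Dv(0)\|\|z\|^j$. Therefore
$$\|z-v(z)\|\le\|I-Dv(0)\|\Big(r+4\sum_{j\ge2}jr^j\Big)\le\|I-Dv(0)\|\cdot4\sum_{j\ge1}jr^j=\frac{4r}{(1-r)^2}\|I-Dv(0)\|.\ \square$$

**Lemma 3.** Let $h$ be a Herglotz vector field with $Dh(0,t)=A$ and let $t\notin E$. If $m(A)>0$, then $\operatorname{Re}l_z(h(z,t))\ge m\|z\|\frac{1-\|z\|}{1+\|z\|}$ for $z\ne0$, $l_z\in T(z)$. In all cases $\|h(z,t)-Az\|\le\frac{8\|A\|\|z\|^2}{(1-\|z\|)^2}$.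

*Proof.* For $\|x\|=1$, $l\in T(x)$ put $g(\zeta)=l(h(\zeta x,t))/\zeta$ on $|\zeta|<1$, with $g(0)=l(Ax)$. For $\zeta=|\zeta|e^{i\theta}\ne0$ we have $e^{-i\theta}l\in T(\zeta x)$, so $\operatorname{Re}g(\zeta)=|\zeta|^{-1}\operatorname{Re}(e^{-i\theta}l)(h(\zeta x,t))\ge0$. Harnack's inequality gives $\operatorname{Re}g(\zeta)\ge\operatorname{Re}g(0)\frac{1-|\zeta|}{1+|\zeta|}\ge m\frac{1-|\zeta|}{1+|\zeta|}$. Taking $x=z/\|z\|$, $\zeta=\|z\|$ and $l=l_z\in T(z)=T(x)$ gives the first claim.

Let $P_j$ be the $j$-th Taylor term of $h(\cdot,t)$ at $0$. The coefficient of $\zeta^{j-1}$ in $g$ is $l(P_j(x))$, so Carathéodory's inequality gives $|l(P_j(x))|\le2\operatorname{Re}l(Ax)\le2\|A\|$ for $j\ge2$. By (F2), $\|P_j(z)\|\le4j\|A\|r^j$ with $r=\|z\|$, and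
$$\|h(z,t)-Az\|\le4\|A\|\sum_{j\ge2}jr^j=4\|A\|\Big(\frac r{(1-r)^2}-r\Big)=4\|A\|\frac{r^2(2-r)}{(1-r)^2}\le\frac{8\|A\|r^2}{(1-r)^2}.\ \square$$

**Lemma 4.** (a) $\|e^{-tA}\|\le e^{-mt}$ for $t\ge0$, and $k_+\ge m$. Hence $k_+<2m$ implies $m>0$.
(b) Let $m>0$, let $h$ be a Herglotz vector field with $Dh(0,t)=A$, let $z\ne0$, and let $v(z,s,\cdot)$ be a locally Lipschitz solution of (2) with $0<\|v(z,s,t)\|\le\|z\|$. Then
$$\frac{\|v(z,s,t)\|}{(1-\|v(z,s,t)\|)^2}\le e^{-m(t-s)}\frac{\|z\|}{(1-\|z\|)^2},\qquad t\ge s.\tag{3}$$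

*Proof.* (a) For $x\ne0$ let $u(t)=e^{-tA}x\ne0$. The norm $\|u\|$ is locally Lipschitz, and by (K), $\frac d{dt}\|u\|=-\operatorname{Re}l_u(Au)\le-m\|u\|$ a.e. Thus $\|e^{-tA}x\|\le e^{-mt}\|x\|$. From $1\le\|e^{tA}\|\|e^{-tA}\|$ we get $\|e^{tA}\|\ge e^{mt}$, so $k_+\ge m$. If $k_+<2m$, then $m\le k_+<2m$, so $m>0$.

(b) Let $y=\|v\|$, which is locally Lipschitz. At almost every $t$, both $v$ and $y$ are differentiable, $v'=-h(v,t)$ and $t\notin E$; then (K) and Lemma 3 give $y'=-\operatorname{Re}l_v(h(v,t))\le-my\frac{1-y}{1+y}$. Hence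
$$\frac d{dt}\log\frac y{(1-y)^2}=\frac{y'}y+\frac{2y'}{1-y}=\frac{y'(1+y)}{y(1-y)}\le-m\quad\text{a.e.}$$
On compact $t$-intervals $y$ stays in a compact subset of $(0,1)$, so this logarithm is locally Lipschitz, and we may integrate. $\square$

**Lemma 5 (uniqueness).** For a Herglotz vector field $h$, two locally Lipschitz solutions $u_1,u_2:[s,\infty)\to\mathbb B$ of $u'=-h(u,t)$ a.e., $u(s)=z$, coincide.

*Proof.* On $[s,T]$ both curves are compact in $\mathbb B$, so they lie in some $\overline{\mathbb B}_\rho$, $\rho<1$. Let $\rho'=\frac{1+\rho}2$. By (H), $\|Dh(\cdot,t)\|\le\frac{K(\rho',T)}{\rho'-\rho}=:L$ on the convex set $\overline{\mathbb B}_\rho$ for $t\in[0,T]\setminus E$, so $h(\cdot,t)$ is $L$-Lipschitz there. By (F1), $u_1-u_2$ is the integral of its derivative, so $\|u_1(t)-u_2(t)\|\le L\int_s^t\|u_1-u_2\|\,d\sigma$. Gronwall's inequality gives $u_1=u_2$. $\square$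

## 7. From a chain to a Herglotz field: proof of Theorem A

Let $f$ be an $A$-normalized univalent subordination chain with transition mappings $v$.

**Step 1: the algebra of the transition mappings.** This step collects what injectivity and normalization give. From $f(z,s)=f(v(z,s,s),s)$ we get $v(z,s,s)=z$. For $s\le\tau\le t$,
$$f(v(z,s,t),t)=f(z,s)=f(v(z,s,\tau),\tau)=f\big(v(v(z,s,\tau),\tau,t),t\big),$$
so $v(z,s,t)=v(v(z,s,\tau),\tau,t)$. Each $v(\cdot,s,t)$ is injective because $f(\cdot,s)$ is. Differentiating $f(z,s)=f(v(z,s,t),t)$ at $0$ gives $e^{sA}=e^{tA}Dv(0,s,t)$, so $Dv(0,s,t)=e^{-(t-s)A}$. By (S), $\|v(z,s,t)\|\le\|z\|$ and $\|e^{-\tau A}\|=\|Dv(0,0,\tau)\|\le1$ for $\tau\ge0$. Hence $\|I-e^{-\tau A}\|=\|\int_0^\tau Ae^{-\sigma A}d\sigma\|\le\tau\|A\|$.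

**Step 2: Lipschitz estimates in both time variables.** These make the difference quotients $q_n$ bounded and continuous in $t$. Put $C_r=\frac{4r}{(1-r)^2}\|A\|$. Lemma 2 and Step 1 give
$$\|z-v(z,s,t)\|\le C_r(t-s),\qquad\|z\|\le r,\ s\le t.\tag{4}$$
Since $v(z,s,t_2)=v(v(z,s,t_1),t_1,t_2)$ and $\|v(z,s,t_1)\|\le r$, (4) at the point $v(z,s,t_1)$ gives
$$\|v(z,s,t_2)-v(z,s,t_1)\|\le C_r(t_2-t_1),\qquad s\le t_1\le t_2,\ \|z\|\le r.\tag{5}$$
By (H), $\|Dv(\cdot,s,t)\|\le\frac1{1-r}$ on the convex set $\overline{\mathbb B}_r$. Since $v(z,s_1,t)=v(v(z,s_1,s_2),s_2,t)$, comparison with $v(z,s_2,t)$ and (4) give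
$$\|v(z,s_1,t)-v(z,s_2,t)\|\le\frac{C_r}{1-r}(s_2-s_1),\qquad s_1\le s_2\le t,\ \|z\|\le r.\tag{6}$$
Now let $q_n(z,t)=n(z-v(z,t,t+\frac1n))$. By (4), $\|q_n(z,t)\|\le C_r$ for $\|z\|\le r$. For $t<t'$, passing from $v(z,t,t+\frac1n)$ to $v(z,t,t'+\frac1n)$ by (5) and then to $v(z,t',t'+\frac1n)$ by (6) shows that $t\mapsto q_n(z,t)$ is continuous.

**Step 3: definition of $h$ and its properties at fixed time.** Define $h(z,t)=\Lambda((q_n(z,t))_n)$ for all $z\in\mathbb B$, $t\ge0$, as in (1). Fix $t$. Each $q_n(\cdot,t)$ is holomorphic and the bounds $C_r$ do not depend on $n$, so by Lemma 1(iii) $h(\cdot,t)$ is holomorphic. Moreover: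

- $h(0,t)=0$, because $q_n(0,t)=0$;
- $\|h(z,t)\|\le C_r$ for $\|z\|\le r$, because $\|\Lambda\|\le1$;
- $Dh(0,t)y=\Lambda\big((n(I-e^{-A/n})y)_n\big)=Ay$, because $n(I-e^{-A/n})\to A$ in norm;
- for $z\ne0$, $l_z\in T(z)$, we have $\operatorname{Re}l_z(q_n(z,t))\ge n(\|z\|-\|v(z,t,t+\frac1n)\|)\ge0$, so $\operatorname{Re}l_z(h(z,t))=\mathrm{LIM}\operatorname{Re}l_z(q_n(z,t))\ge0$.

All this holds for every $t\ge0$, so $E=\emptyset$ and $K(r,T)=C_r$.

**Step 4: strong measurability of $h(z,\cdot)$.** We fix $z$, with $\|z\|\le r<1$, and show that $q_n(z,t)$ converges in norm for a.e. $t\ge0$. Then $h(z,t)=\lim_nq_n(z,t)$ for a.e. $t$ by Lemma 1(ii), so $h(z,\cdot)$ is an a.e. limit of continuous $X$-valued functions, hence strongly measurable.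

We cannot differentiate $\tau\mapsto v(z,t,\tau)$ at its starting time $\tau=t$ for a.e. $t$, because for each $t$ this is a different curve. Instead we fix a final time $T$ and move the starting time: $t\mapsto v(z,t,T)$ is a single Lipschitz curve.

Let $r'=\frac{1+r}2$ and choose $\delta>0$ with $C_{r'}\delta\le\frac{1-r}4$. The intervals $[T-\delta,T)$, $T=\delta,2\delta,\dots$, cover $[0,\infty)$, so we fix one such $T$. Put $V_t=v(\cdot,t,T)$ for $t\in[T-\delta,T]$.

First, $DV_t(z)$ is invertible. By (4), $\|V_t(w)-w\|\le C_{r'}\delta\le\frac{1-r}4$ on $\overline{\mathbb B}_{r'}$. By (H) with radius $r'-r=\frac{1-r}2$, $\|DV_t(z)-I\|\le\frac12$, and a Neumann series inverts $DV_t(z)$.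

Second, $t\mapsto DV_t(z)$ is norm continuous: (6) on $\overline{\mathbb B}_{r'}$ says that $t\mapsto V_t(w)$ is Lipschitz uniformly for $\|w\|\le r'$, and (H) with radius $r'-r$ passes this to the derivative at $z$. Hence $t\mapsto DV_t(z)^{-1}$ is norm continuous too.

Third, $u(t)=V_t(z)$ is Lipschitz on $[T-\delta,T]$ by (6), so by (F1) it is differentiable a.e.

Let $t\in(T-\delta,T)$ be a point of differentiability of $u$, let $\frac1n<T-t$, and put $z_n=v(z,t,t+\frac1n)\in\overline{\mathbb B}_r$. By Step 1, $V_t=V_{t+1/n}\circ v(\cdot,t,t+\frac1n)$, so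
$$u(t)=V_{t+1/n}(z_n),\qquad u(t+\tfrac1n)=V_{t+1/n}(z).$$
By (H) with radius $1-r$, every holomorphic $V:\mathbb B\to\mathbb B$ satisfies $\|D^2V(\xi)(y,y)\|\le\frac{2\|y\|^2}{(1-r)^2}$ for $\xi\in\overline{\mathbb B}_r$. Taylor's formula along the segment $[z,z_n]\subset\overline{\mathbb B}_r$ then gives
$$n\big(u(t+\tfrac1n)-u(t)\big)=DV_{t+1/n}(z)\,q_n(z,t)+e_n,\qquad\|e_n\|\le\frac{n\|z-z_n\|^2}{(1-r)^2}\le\frac{C_r^2}{(1-r)^2n},$$
where the last step is (4). The left side tends to $u'(t)$, $e_n\to0$, and $DV_{t+1/n}(z)^{-1}\to DV_t(z)^{-1}$ in norm. So $q_n(z,t)\to DV_t(z)^{-1}u'(t)$ in norm, as claimed. Thus $h$ is a Herglotz vector field with $Dh(0,t)=A$.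

**Step 5: the differential equation.** Fix $s\ge0$, $z\in\mathbb B$. By (5), $v(z,s,\cdot)$ is Lipschitz on $[s,\infty)$ with constant $C_r$ for $\|z\|\le r$, so by (F1) it is differentiable at a.e. $t>s$. At such $t$ put $w=v(z,s,t)$. Since $v(z,s,t+\frac1n)=v(w,t,t+\frac1n)$,
$$n\big(v(z,s,t+\tfrac1n)-v(z,s,t)\big)=-q_n(w,t).$$
The left side converges in norm to $\frac{\partial v}{\partial t}(z,s,t)$, so $q_n(w,t)$ converges in norm, and Lemma 1(ii) gives $h(w,t)=-\frac{\partial v}{\partial t}(z,s,t)$. This proves Theorem A. $\square$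

In Step 5 we did not ask whether $t$ lies outside the null set of the moving point $w=v(z,s,t)$. The convergence of $q_n(w,t)$ came from the trajectory itself, and $h$ was already defined at $(w,t)$.

## 8. Quadratic remainder against $e^{-2mt}$: proof of Theorem B

Let $k_+<2m$ and let $f$ satisfy $(\ast)$. Take $h$ from Theorem A.

**Step 1: the transition mappings are the solution of the Known result.** This is what makes the limit to be proved a parametric representation. Both the transition mapping $v(z,s,\cdot)$ and the solution in the Known result are Lipschitz solutions of (2) with values in $\mathbb B$. By Lemma 5 they coincide.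

**Step 2: decay of $v$.** By Lemma 4(a), $m>0$. For $z\ne0$, injectivity gives $v(z,s,t)\ne v(0,s,t)=0$, and $\|v(z,s,t)\|\le\|z\|$. So (3) holds, and since $\|v\|\le\|v\|/(1-\|v\|)^2$ and $x/(1-x)^2$ is increasing on $[0,1)$,
$$\|v(z,s,t)\|\le e^{-m(t-s)}\frac{\|z\|}{(1-\|z\|)^2}\le e^{-m(t-s)}\frac r{(1-r)^2},\qquad\|z\|\le r.\tag{7}$$

**Step 3: the remainder is quadratic, uniformly in $t$.** Here $(\ast)$ enters. Let $R(w,t)=e^{-tA}f(w,t)-w$. Then $R(0,t)=0$ and $DR(0,t)=e^{-tA}e^{tA}-I=0$, and by $(\ast)$ $\|R(w,t)\|\le M(r)+r$ for $\|w\|\le r$. By (S) with $k=2$,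
$$\|R(w,t)\|\le\frac{M(r)+r}{r^2}\|w\|^2,\qquad\|w\|\le r.$$

**Step 4: conclusion.** We have $f(z,s)=f(v(z,s,t),t)=e^{tA}v(z,s,t)+e^{tA}R(v(z,s,t),t)$. For $\|z\|\le r$ the point $v(z,s,t)$ lies in $\overline{\mathbb B}_r$, so Step 3 and (7) give
$$\|f(z,s)-e^{tA}v(z,s,t)\|\le\|e^{tA}\|\frac{M(r)+r}{r^2}\|v(z,s,t)\|^2\le\frac{M(r)+r}{(1-r)^4}e^{2ms}\,\|e^{tA}\|e^{-2mt}.$$
Since $\frac1t\log\|e^{tA}\|\to k_+<2m$, the right side tends to $0$ as $t\to\infty$, uniformly for $\|z\|\le r$. For $s=0$, together with Step 1, this says that $f(\cdot,0)$ has $A$-parametric representation. $\square$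

In Example 2 the remainder term is $e^{tA}R(v(z,s,t),t)=(0,ae^{2t}(e^{-(t-s)}z_1)^2)=(0,ae^{2s}z_1^2)$. It does not depend on $t$, so the argument fails at Step 3, exactly where $(\ast)$ is used.

Theorem B also gives, for each $s\ge0$, that $e^{-sA}f(\cdot,s)=\lim_{t\to\infty}e^{tA}v(\cdot,s,s+t)$ has $A$-parametric representation. The field is $(z,t)\mapsto h(z,t+s)$, whose solution started at time $0$ is $v(z,s,s+t)$.

## 9. Five equivalent conditions: proof of Theorem C

Choose $k'$ with $k_+<k'<2m$. Then $\|e^{\sigma A}\|\le ce^{k'\sigma}$ for some $c$, so $J<\infty$ and $\|e^{tA}\|e^{-2mt}\to0$. By Lemma 4(a), $m>0$. We prove $5\Rightarrow2\Rightarrow1\Rightarrow3\Rightarrow4\Rightarrow5$.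

**Step 1: $5\Rightarrow2$.** This step extracts an explicit bound from the differential equation. Let $f$ be associated with $h$, with solution $v$. Fix $t\geq 0$ and $0<\|z\|\le r$. By the Known result $v(\cdot,t,\tau)$ is a univalent Schwarz mapping, so $0<\|v(z,t,\tau)\|\le\|z\|$ and (3) applies. The function $\tau\mapsto e^{(\tau-t)A}v(z,t,\tau)$ is locally Lipschitz with derivative $e^{(\tau-t)A}(Av-h(v,\tau))$ a.e. By Lemma 3 and (3),
$$\|Av-h(v,\tau)\|\le\frac{8\|A\|\|v\|^2}{(1-\|v\|)^2}\le8\|A\|\Big(\frac{\|v\|}{(1-\|v\|)^2}\Big)^2\le8\|A\|\frac{r^2}{(1-r)^4}e^{-2m(\tau-t)}.$$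
Integrating from $t$ to $\tau$ by (F1), with $\sigma$ the elapsed time,
$$\|e^{(\tau-t)A}v(z,t,\tau)-z\|\le8\|A\|\frac{r^2}{(1-r)^4}\int_0^{\tau-t}\|e^{\sigma A}\|e^{-2m\sigma}\,d\sigma\le8\|A\|J\frac{r^2}{(1-r)^4}.$$
Since $e^{-tA}f(z,t)=e^{-tA}\lim_{\tau\to\infty}e^{\tau A}v(z,t,\tau)=\lim_{\tau\to\infty}e^{(\tau-t)A}v(z,t,\tau)$, letting $\tau\to\infty$ gives $\|e^{-tA}f(z,t)\|\le r+8\|A\|J\frac{r^2}{(1-r)^4}$. For $z=0$ this is trivial.

**Step 2: $2\Rightarrow1\Rightarrow3$.** The first implication is trivial. If $(\ast)$ holds, then for any $\rho\in(0,1)$ we have $\mu\le M(\rho)$, and $\|e^{tA}\|e^{-2mt}\to0$ gives condition 3.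

**Step 3: $3\Rightarrow4$.** Here we run the proof of Theorem B along a sequence of times and let the Known result supply the full limit. Choose $t_n\to\infty$ with $\mu(t_n)<\infty$ and $\|e^{t_nA}\|e^{-2mt_n}\mu(t_n)\to0$. Fix $s\ge0$ and $z\ne0$; for $z=0$ both sides of condition 4 vanish. Take $h$ from Theorem A. Then (7) holds as in Section 8, where $(\ast)$ was not used before Step 3. By (S), as there, $\|R(w,t_n)\|\le\frac{\mu(t_n)+\rho}{\rho^2}\|w\|^2$ for $\|w\|\le\rho$. By (7), $\|v(z,s,t_n)\|\le\rho$ for large $n$, and then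
$$\|f(z,s)-e^{t_nA}v(z,s,t_n)\|\le\|e^{t_nA}\|\frac{\mu(t_n)+\rho}{\rho^2}\cdot\frac{\|z\|^2e^{-2m(t_n-s)}}{(1-\|z\|)^4}\longrightarrow0.$$
By Theorem A and Lemma 5, $v$ is the solution of the Known result for $h$, so $\lim_{t\to\infty}e^{tA}v(z,s,t)$ exists. It must equal $f(z,s)$.

**Step 4: $4\Rightarrow5$.** By Theorem A and Lemma 5, $v$ is the solution associated with the field $h$ of Theorem A. The chain associated with $h$ is $\lim_{t\to\infty}e^{tA}v(z,s,t)$, which is $f(z,s)$ by condition 4.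

**Step 5: the characterization.** If $g$ has $A$-parametric representation via $h$, the chain $f$ associated with $h$ has $f(\cdot,0)=g$ and satisfies $(\ast)$ by $5\Rightarrow2$. The converse is Theorem B. $\square$

## 10. The shear chain: boundedness in condition 3 is not enough

Return to Example 2: $A=\mathrm{diag}(1,\lambda)$ with $1\le\lambda<2$, and $F_a(z,t)=(e^tz_1,e^{\lambda t}z_2+ae^{2t}z_1^2)$. For every $\rho\in(0,1)$,
$$\mu(t)=\sup_{\|z\|\le\rho}\|e^{-tA}F_a(z,t)\|\le\rho+|a|\rho^2e^{(2-\lambda)t},$$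
so $\|e^{tA}\|e^{-2mt}\mu(t)=e^{(\lambda-2)t}\mu(t)\le\rho+|a|\rho^2$ is bounded. For $a\ne0$ condition 4 fails, as we saw in Section 3.

For large $|a|$ even more fails: $F_a(\cdot,0)$ has no $A$-parametric representation, through this chain or any other. Suppose it had one, via a field $h$. The chain associated with $h$ has initial element $F_a(\cdot,0)$, and $5\Rightarrow2$ at $t=0$, $z=(\frac12,0)$ gives
$$\frac{|a|}4\le\|F_a((\tfrac12,0),0)\|\le M(\tfrac12),$$
with $M$ from condition 2. Here $\|A\|=\lambda$ and $J=\int_0^\infty e^{(\lambda-2)\sigma}d\sigma=\frac1{2-\lambda}$, so $M(\frac12)=\frac12+\frac{32\lambda}{2-\lambda}$, which does not depend on $a$. For $|a|>4M(\frac12)$ this is a contradiction.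

Hence "$\liminf=0$" in condition 3 cannot be replaced by boundedness, and $(\ast)$ cannot simply be omitted in the conjecture. $\square$
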